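
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem*{problem}{Problem}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Nonseparable spaces supporting a measure\\ and scattered fibers over the Cantor set}


\begin{abstract}
Can a compact nonseparable space that supports a strictly positive measure be mapped continuously into the Cantor set so that all fibers are scattered? We show that ZFC, if consistent, does not decide this question of Borodulin-Nadzieja and Plebanek. If $\mathrm{add}(\mathcal N)=\mathrm{cov}(\mathcal N)$, in particular under CH or MA, such a space and map exist, and the fibers can be taken to embed in ordinals. In the extension of any model of ZFC by $(2^{\omega})^{+}$ random reals no such space and map exist. In that extension, moreover, if a compact nonseparable space carries a strictly positive measure of countable type, then every continuous map from it to a compact metrizable space has a fiber that maps continuously onto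 $[0,1]^{\mathfrak c}$, and this exponent is optimal.
\end{abstract}

\section{The question and the answer}

All spaces are compact Hausdorff unless they are explicitly subspaces. Measures on a compact space are Radon probability measures unless stated otherwise. A measure $\mu$ on $K$ is \emph{strictly positive} if $\mu(U)>0$ for every nonempty open $U\subseteq K$, and $K$ \emph{supports a measure} if it carries a strictly positive one. A space is \emph{scattered} if each of its nonempty subspaces has an isolated point. The Cantor set is $2^\omega$.

\begin{problem}[Borodulin-Nadzieja and Plebanek \cite{BNP}]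
Is there a compact nonseparable space $K$ supporting a measure and a continuous map $f\colon K\to 2^\omega$ such that $f^{-1}(t)$ is scattered for every $t\in 2^\omega$?
\end{problem}

Each requirement matters. Without nonseparability, take $K=2^\omega$ and the identity. Without the measure, map the one-point compactification of an uncountable discrete set to a point. With an arbitrary compact space in place of $2^\omega$, take $f$ to be the identity of any nonseparable space that supports a measure.

The two main conditions pull in opposite directions. A compact scattered space carries no diffuse measure, that is, no measure vanishing on points: the support of a measure on it has an isolated point, and this point has positive measure. So scattered fibers mean that $\mu$ has nothing diffuse in the direction of the fibers, and $f$ should retain nearly all the information that $\mu$ carries. Nonseparability says that topologically $K$ is much bigger than $2^\omega$. We shall use the following fact several times.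

\medskip\noindent\textbf{Fact.} \emph{A continuous image of a compact scattered space is scattered.} Indeed, let $g\colon X\to Y$ be continuous and onto with $X$ compact, and suppose that $Y$ is not scattered. The closure of a nonempty subspace without isolated points is a nonempty closed $P\subseteq Y$ without isolated points. By Zorn's lemma there is a minimal closed $F\subseteq X$ with $g[F]=P$. If $x$ were isolated in $F$, then $g[F\setminus\{x\}]$ would be closed and contain the dense subset $P\setminus\{g(x)\}$ of $P$, so it would equal $P$, against minimality. So $F$ has no isolated point and $X$ is not scattered.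

\subsection*{A family of examples and its two extremes}

Let $\lambda$ be the Haar (coin-tossing) measure on $2^\omega$. Let $\mathfrak B$ be an algebra of Borel subsets of $2^\omega$ that contains all clopen sets, and put $\mathcal I=\{B\in\mathfrak B:\lambda(B)=0\}$. Let $K_{\mathfrak B}$ be the Stone space of $\mathfrak B/\mathcal I$. Its points are the ultrafilters $u$ of $\mathfrak B$ that are disjoint from $\mathcal I$, and the sets $[B]=\{u:B\in u\}$, for $B\in\mathfrak B$, are its clopen sets. Since $\lambda$ induces a finitely additive probability on $\mathfrak B/\mathcal I$ that is positive on nonzero elements, its Radon extension $\mu$, with $\mu([B])=\lambda(B)$, is strictly positive. The clopen subsets of $2^\omega$ that belong to $u$ have exactly one common point $f(u)$. The map $f\colon K_{\mathfrak B}\to2^\omega$ is continuous, since $f^{-1}[C]=[C]$ for clopen $C$.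

If $\mathfrak B$ consists of the clopen sets, then $K_{\mathfrak B}=2^\omega$: the fibers are points, but the space is separable.

If $\mathfrak B$ consists of all Borel sets, then $K_{\mathfrak B}$ is nonseparable. Given $u_n\in K_{\mathfrak B}$ for $n\in\omega$, partition $2^\omega$ into small clopen pieces to find $a_n\in u_n$ with $\lambda(a_n)<2^{-n-2}$. Then $B=2^\omega\setminus\bigcup_na_n$ has positive measure, and $[B]$ contains no $u_n$. But now no fiber is scattered. Fix $t$ and let $C_n$ be the clopen set of points that agree with $t$ at the coordinates below $n$ and differ from it at $n$. The $C_n$ are disjoint and their union is $2^\omega\setminus\{t\}$. For $X\subseteq\omega$ put $C_X=\bigcup_{n\in X}C_n$. For $u\in f^{-1}(t)$ the family $\{X:C_X\in u\}$ is a nonprincipal ultrafilter on $\omega$, because $C_\omega$ has full measure and each $2^\omega\setminus C_n$ is a clopen neighborhood of $t$. Every nonprincipal ultrafilter $p$ arises in this way: for $X\in p$ the set $C_X$ meets each clopen neighborhood of $t$ in positive measure, so the sets $C_X$, $X\in p$, and the clopen neighborhoods of $t$ generate a filter that extends to a point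 of $f^{-1}(t)$. Hence $f^{-1}(t)$ maps continuously onto $\beta\omega\setminus\omega$, which has no isolated points.

The problem asks whether something lies between these extremes: can one add enough sets to destroy separability, but so carefully that the fibers stay scattered?

\subsection*{Results}

Let $\mathcal N$ be the ideal of $\lambda$-null subsets of $2^\omega$. The least size of a family of null sets whose union is not null is $\mathrm{add}(\mathcal N)$, and the least size of a family of null sets covering $2^\omega$ is $\mathrm{cov}(\mathcal N)$. Always $\omega_1\le\mathrm{add}(\mathcal N)\le\mathrm{cov}(\mathcal N)\le\mathfrak c$. Under CH both are $\omega_1$, and under MA both are $\mathfrak c$.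

\begin{theorem}[ZFC]\label{thm:exist}
If $\mathrm{add}(\mathcal N)=\mathrm{cov}(\mathcal N)$, then there are a compact nonseparable space $K$ supporting a measure and a continuous $f\colon K\to2^\omega$ each of whose fibers embeds in an ordinal with the order topology. In particular, all fibers are scattered.
\end{theorem}

A measure $\mu$ has \emph{countable type} if $L^1(\mu)$ is separable. The measures on the spaces $K_{\mathfrak B}$ have this property: each $[B]$ is approximated in measure by sets $[C]$ with $C\subseteq 2^\omega$ clopen, since $\mu([B]\triangle[C])=\lambda(B\triangle C)$.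

\begin{theorem}\label{thm:random}
Let $V\models\mathrm{ZFC}$, and in $V$ let $\kappa$ be a regular cardinal with $\theta^\omega<\kappa$ for all $\theta<\kappa$ (for instance $\kappa=(2^\omega)^+$, which is $\omega_2$ under CH). Let $V[G]$ be the extension of $V$ by the measure algebra of $2^\kappa$. Then $V[G]\models\mathfrak c=\kappa$. Moreover, in $V[G]$, if $K$ is a compact nonseparable space, $\mu$ is a strictly positive measure on $K$, and $f\colon K\to M$ is continuous with $M$ compact metrizable, then
\begin{enumerate}
\item[(1)] some fiber of $f$ is not scattered;
\item[(2)] if $\mu$ has countable type, some fiber of $f$ maps continuously onto $[0,1]^{\mathfrak c}$.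
\end{enumerate}
\end{theorem}

\begin{corollary}
If\/ $\mathrm{ZFC}$ is consistent, then the existence of $K$ and $f$ as in the Problem is independent of\/ $\mathrm{ZFC}$.
\end{corollary}

\begin{proof}
Theorem~\ref{thm:exist} gives existence under CH. Theorem~\ref{thm:random}(1) with $M=2^\omega$ gives nonexistence in $V[G]$.
\end{proof}

\begin{remark}
The exponent in (2) is optimal. If $\mu$ is strictly positive, then $C(K)\to L^1(\mu)$ is injective. If $\mu$ also has countable type, then $|C(K)|\le|L^1(\mu)|\le\mathfrak c$, so $K$ embeds in a product of at most $\mathfrak c$ intervals and has weight at most $\mathfrak c$. Continuous maps do not increase the weight of compact spaces, and $[0,1]^{\mathfrak c^+}$ has weight $\mathfrak c^+$. Hence no closed subset of $K$ maps onto $[0,1]^{\mathfrak c^+}$. Statement (2) is not vacuous, by the example of all Borel sets above.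
\end{remark}

Both theorems are best seen as statements about which finite patterns of sets occur near a point. Section~\ref{sec:fibers} explains this. Section~\ref{sec:exist} proves Theorem~\ref{thm:exist}. Section~\ref{sec:type} disposes of measures that are not of countable type. Sections~\ref{sec:forcing} and~\ref{sec:random} prove Theorem~\ref{thm:random}.

\section{Fibers as families of sets}\label{sec:fibers}

Let $F_\alpha$, for $\alpha$ in some index set, be compact subsets of $2^\omega$, and let $\mathfrak B$ be the algebra generated by the clopen sets and all $F_\alpha$. For $t\in2^\omega$ put $A_t=\{\alpha:t\in F_\alpha\}$, and for $u\in K_{\mathfrak B}$ put $\Gamma_u=\{\alpha:F_\alpha\in u\}$. Subsets of $A_t$ are identified with points of $2^{A_t}$. An intersection over the empty set of indices is the whole space.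

\begin{lemma}\label{lem:fiber}
For $u\in f^{-1}(t)$ we have $\Gamma_u\subseteq A_t$, and $u\mapsto\Gamma_u$ is a homeomorphic embedding of $f^{-1}(t)$ into $2^{A_t}$. A set $\Gamma\subseteq A_t$ is in its range if and only if
\begin{equation}\label{eq:pattern}
\lambda\Big(N\cap\bigcap_{\alpha\in a}F_\alpha\setminus\bigcup_{\beta\in b}F_\beta\Big)>0
\end{equation}
for every clopen $N\ni t$ and all finite $a\subseteq\Gamma$ and $b\subseteq A_t\setminus\Gamma$.
\end{lemma}

\begin{proof}
If $t\notin F_\alpha$, some clopen neighborhood of $t$ misses $F_\alpha$. This neighborhood belongs to $u$, so $F_\alpha\notin u$. Thus $\Gamma_u\subseteq A_t$. The map is continuous because $\{u:\alpha\in\Gamma_u\}=[F_\alpha]$ is clopen in $K_{\mathfrak B}$. It is injective because $u$ is determined by the generators of $\mathfrak B$ that it contains, and the clopen ones are those containing $t$. An injective continuous map from a compact space to a Hausdorff space is an embedding.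

If $\Gamma=\Gamma_u$, the set in \eqref{eq:pattern} belongs to $u$ and so is not null. Conversely, for fixed $\Gamma$ the sets in \eqref{eq:pattern} form a family closed under finite intersections. If none is null, the family extends to an ultrafilter $u$ of $\mathfrak B$ disjoint from $\mathcal I$. It contains all clopen neighborhoods of $t$, so $f(u)=t$ and $\Gamma_u\subseteq A_t$. It contains $F_\alpha$ for $\alpha\in\Gamma$ and the complement of $F_\beta$ for $\beta\in A_t\setminus\Gamma$, so $\Gamma_u=\Gamma$.
\end{proof}

\begin{example}[Two sets]\label{ex:two}
Let $C_n$ be the clopen sets around $t$ from Section~1, and let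
\[
F_0=\{t\}\cup\bigcup\{C_n:n\equiv0,1\bmod 4\},\qquad
F_1=\{t\}\cup\bigcup\{C_n:n\equiv0,2\bmod 4\}.
\]
These sets are compact and all four patterns occur near $t$, so $f^{-1}(t)$ has four points, corresponding to $\emptyset,\{0\},\{1\},\{0,1\}$. Suppose instead that $F_0,F_1$ are such that $F_1$ sees $F_0$ as a clopen set: $F_1\cap F_0=F_1\cap C$ with $C$ clopen. If $t\in F_0\cap F_1$, then $t\in C$, and $C\cap F_1\setminus F_0=\emptyset$. The pattern $\{1\}$ is excluded, and the points of $f^{-1}(t)$ correspond to members of the chain $\emptyset\subset\{0\}\subset\{0,1\}$.
\end{example}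

With many sets, the first behavior leads to fibers that map onto large cubes, and the second to fibers that are chains. Theorem~\ref{thm:exist} arranges the second. In the random model we shall find the first, with $\mathfrak c$ sets, in every nonseparable example of countable type.

\section{A space with fibers embedded in ordinals}\label{sec:exist}

Let $\kappa=\mathrm{add}(\mathcal N)=\mathrm{cov}(\mathcal N)$. This cardinal is uncountable. It is also regular: if $\mathrm{cf}(\kappa)<\kappa=\mathrm{add}(\mathcal N)$, then every union of $\kappa$ null sets could be regrouped as a union of $\mathrm{cf}(\kappa)$ sets, each a union of fewer than $\mathrm{add}(\mathcal N)$ null sets and hence null, so it would be null, a contradiction. Let $\{N_\alpha:\alpha<\kappa\}$ be null sets that cover $2^\omega$.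

\begin{proposition}\label{prop:F}
There are compact sets $F_\alpha\subseteq2^\omega$ $(\alpha<\kappa)$ of positive measure such that
\begin{enumerate}
\item[(i)] for $\beta<\alpha$ there is a clopen $C$ with $F_\alpha\cap F_\beta=F_\alpha\cap C$;
\item[(ii)] $F_\alpha\cap N_\beta=\emptyset$ for $\beta\le\alpha$.
\end{enumerate}
\end{proposition}

Condition (ii) will destroy separability, and (i) is the relation of Example~\ref{ex:two}. The sets are built by recursion on $\alpha$, and the difficulty is to secure (i) for all $\beta<\alpha$ at once.

\medskip\noindent\textbf{The case of countable $\alpha$} (which is all one needs under CH). If $\alpha=0$, let $L=2^\omega$. Otherwise enumerate $\alpha=\{\beta_k:k<\omega\}$, with repetitions if necessary. Choose clopen $C_k\supseteq F_{\beta_k}$ with $\lambda(C_k\setminus F_{\beta_k})<2^{-k-2}$. The sets $C_k\setminus F_{\beta_k}$ are open and their union has measure less than $\frac12$, so its complement $L$ is compact, $\lambda(L)>\frac12$, and $L\cap F_{\beta_k}=L\cap C_k$ for all $k$. Now let $F_\alpha$ be a compact subset of $L$ of positive measure disjoint from the null set $\bigcup_{\beta\le\alpha}N_\beta$.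

\medskip
For uncountable $\alpha$ the sum of the errors diverges. We need one small open set that absorbs the errors of all $F_\beta$, $\beta<\alpha$, up to null sets. This is possible because each $F_\beta$ is coded by a rapidly converging sequence of clopen sets, and fewer than $\mathrm{add}(\mathcal N)$ sequences can be guessed simultaneously with few guesses at each stage.

\begin{theorem}[Bartoszy\'nski {\cite{Bart}}, {\cite[Thm 2.3.9]{BJ}}]\label{thm:bart}
Let $X$ be countable and let $\Phi$ be a family of fewer than $\mathrm{add}(\mathcal N)$ functions from $\omega$ to $X$. Then there are sets $S(n)\subseteq X$ with $|S(n)|\le2^n$ such that each $\varphi\in\Phi$ satisfies $\varphi(n)\in S(n)$ for all but finitely many $n$.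
\end{theorem}

\begin{proof}[Proof of Proposition~\ref{prop:F}]
Suppose that $F_\beta$, $\beta<\alpha$, are given. Choose clopen $C_{\beta,n}$ with $\lambda(F_\beta\triangle C_{\beta,n})<8^{-n}$, and apply Theorem~\ref{thm:bart} to the fewer than $\mathrm{add}(\mathcal N)$ functions $n\mapsto C_{\beta,n}$. This gives sets $S(n)$ of clopen sets, $|S(n)|\le2^n$, with $C_{\beta,n}\in S(n)$ for each $\beta<\alpha$ and all but finitely many $n$. Let
\[
D_n=\bigcup\{C\triangle C':C\in S(n),\ C'\in S(n+1),\ \lambda(C\triangle C')<2\cdot8^{-n}\}.
\]
This is a finite union of clopen sets, with $\lambda(D_n)\le2^n\cdot2^{n+1}\cdot2\cdot8^{-n}=4\cdot2^{-n}$. Fix $m$ with $\sum_{n\ge m}4\cdot2^{-n}<\frac12$ and put $L=2^\omega\setminus\bigcup_{n\ge m}D_n$. Then $L$ is compact and $\lambda(L)>\frac12$.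

For $\beta<\alpha$ choose $n_\beta\ge m$ with $C_{\beta,n}\in S(n)$ for all $n\ge n_\beta$. For such $n$,
\[
\lambda(C_{\beta,n}\triangle C_{\beta,n+1})<8^{-n}+8^{-n-1}<2\cdot8^{-n},
\]
so $C_{\beta,n}\triangle C_{\beta,n+1}\subseteq D_n$ is disjoint from $L$. Hence $L\cap C_{\beta,n}=L\cap C_{\beta,n_\beta}$ for all $n\ge n_\beta$, and
\[
Z_\beta:=L\cap(F_\beta\triangle C_{\beta,n_\beta})=L\cap(F_\beta\triangle C_{\beta,n})
\]
has measure less than $8^{-n}$ for all $n\ge n_\beta$. So $Z_\beta$ is null. The set $\bigcup_{\beta<\alpha}Z_\beta\cup\bigcup_{\beta\le\alpha}N_\beta$ is a union of fewer than $\mathrm{add}(\mathcal N)$ null sets, hence null. Let $F_\alpha$ be a compact subset of $L$ of positive measure disjoint from it. Then (ii) holds, and $F_\alpha\cap F_\beta=F_\alpha\cap C_{\beta,n_\beta}$ because $F_\alpha\cap Z_\beta=\emptyset$.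
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:exist}]
Let $\mathfrak B$ be generated by the clopen sets and the $F_\alpha$ of Proposition~\ref{prop:F}, and let $K=K_{\mathfrak B}$ with its strictly positive measure $\mu$ and its map $f\colon K\to2^\omega$.

\emph{Fibers.} Fix $t$ and $u\in f^{-1}(t)$. Let $\beta<\alpha$ be in $A_t$, and let $C$ be as in (i). Since $t\in F_\alpha\cap F_\beta$, also $t\in C$, so $C\in u$. If $\alpha\in\Gamma_u$, then $F_\alpha\cap C\in u$ and $F_\alpha\cap C\subseteq F_\beta$, so $\beta\in\Gamma_u$. Thus $\Gamma_u$ is an initial segment of the well-ordered set $A_t$. By Lemma~\ref{lem:fiber}, $f^{-1}(t)$ embeds in the space of initial segments of $A_t$, a subspace of $2^{A_t}$. Let $A_t=\{\alpha_i:i<\delta\}$ be the increasing enumeration. The map sending $\gamma\in\delta+1$ to $\{\alpha_i:i<\gamma\}$ is a bijection of $\delta+1$ onto this space. It is continuous for the order topology, since $\{\gamma\le\delta:i<\gamma\}$ is clopen in $\delta+1$ for each $i<\delta$. As $\delta+1$ is compact, it is a homeomorphism. So $f^{-1}(t)$ embeds in the ordinal $\delta+1$. Every nonempty set of ordinals has its minimum as an isolated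 point, so $f^{-1}(t)$ is scattered.

\emph{Nonseparability.} Let $u_n\in K$ for $n\in\omega$. The $N_\alpha$ cover $2^\omega$, so $f(u_n)\in N_{\beta_n}$ for some $\beta_n<\kappa$. Let $\alpha=\sup_n\beta_n$, which is below $\kappa$ because $\kappa$ is regular and uncountable. By (ii), $f(u_n)\notin F_\alpha$, so $F_\alpha\notin u_n$ for all $n$, by Lemma~\ref{lem:fiber}. As $\lambda(F_\alpha)>0$, the clopen set $[F_\alpha]$ is nonempty, and it contains no $u_n$.
\end{proof}

The equality $\mathrm{add}(\mathcal N)=\mathrm{cov}(\mathcal N)$ is used because the recursion stays within unions of fewer than $\mathrm{add}(\mathcal N)$ null sets, while its length must suffice to cover $2^\omega$.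

\section{Measures that are not of countable type}\label{sec:type}

For such measures the Problem has a negative answer in ZFC. For zero-dimensional $K$ the next lemma is due to Borodulin-Nadzieja and Plebanek.

\begin{lemma}\label{lem:type}
Let $\mu$ be a Radon probability measure, not of countable type, on a compact space $K$, and let $f\colon K\to M$ be continuous with $M$ compact metrizable. Then some fiber of $f$ is not scattered.
\end{lemma}

The model case is the projection of $2^\omega\times2^{\omega_1}$ with its Haar measure onto $2^\omega$. Each fiber carries a diffuse measure, witnessed by countably many coordinates of $2^{\omega_1}$, which are fair coins independent of $f$. In general Maharam's lemma produces such coins. They are only measurable sets, so we approximate them by continuous functions in order to see them on fibers, with errors that are summable on almost every fiber.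

We recall the two tools. Let $\Sigma$ be the algebra of $\nu$-measurable sets of a probability space, and let $\mathfrak B\subseteq\Sigma$ be a $\sigma$-subalgebra. Write $\Sigma|Z=\mathfrak B|Z$ if every measurable subset of $Z$ agrees, up to a null set, with $B\cap Z$ for some $B\in\mathfrak B$. Suppose that $\Sigma$ is \emph{relatively atomless} over $\mathfrak B$, that is, $\Sigma|Z\ne\mathfrak B|Z$ for all $Z$ of positive measure. \emph{Maharam's lemma} \cite[331B]{Fremlin} implies that there is then $A\in\Sigma$ with $\nu(A\cap B)=\frac12\nu(B)$ for all $B\in\mathfrak B$. \emph{Disintegration}: if $\theta$ is a Borel probability on a compact metrizable space $P$, $\pi\colon P\to M$ is continuous, $M$ is compact metrizable and $\nu=\pi_*\theta$, then there are Borel probabilities $\theta_t$ on $P$, depending measurably on $t\in M$, with $\theta_t(\pi^{-1}(t))=1$ for a.e.\ $t$ and $\theta(B\cap\pi^{-1}[D])=\int_D\theta_t(B)\,d\nu(t)$ for Borel $B\subseteq P$ and $D\subseteq M$.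

\begin{proof}[Proof of Lemma~\ref{lem:type}]
\emph{Where $f$ loses information.} Let $\Sigma$ be the algebra of $\mu$-measurable sets and $\Sigma_0=\{f^{-1}[D]:D\subseteq M\text{ Borel}\}$. Take a maximal disjoint family of sets $Z$ of positive measure with $\Sigma|Z=\Sigma_0|Z$. It is countable. Let $Y$ be the complement of its union. If $\mu(Y)=0$, then modulo null sets $\Sigma$ would be generated by the countably generated $\Sigma_0$ and countably many sets $Z$, and $\mu$ would have countable type. So $\mu(Y)>0$, and by maximality $\Sigma|Z\ne\Sigma_0|Z$ for every $Z\subseteq Y$ of positive measure. Put $\mu_Y(E)=\mu(E\cap Y)/\mu(Y)$ and $\lambda_Y=f_*\mu_Y$.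

\emph{Coins.} We work in the probability space $(Y,\mu_Y)$, whose measurable sets are the measurable subsets of $Y$. We choose $A_0,A_1,\dots\subseteq Y$ recursively with
\[
\mu_Y(A_n\cap B)=\tfrac12\mu_Y(B)\quad\text{for all }B\in\mathfrak B_n,
\]
where $\mathfrak B_n$ is the algebra of subsets of $Y$ generated by $A_0,\dots,A_{n-1}$ and the $\sigma$-algebra $\{S\cap Y:S\in\Sigma_0\}$. The algebra generated by a $\sigma$-algebra and finitely many further sets is a $\sigma$-algebra, so Maharam's lemma applies once we know that the algebra of measurable subsets of $Y$ is relatively atomless over $\mathfrak B_n$. Suppose $\Sigma|Z=\mathfrak B_n|Z$ with $Z\subseteq Y$ of positive measure. For some atom $c$ of the finite algebra of subsets of $Y$ generated by $A_0,\dots,A_{n-1}$ the set $Z'=Z\cap c$ has positive measure. Every element of $\mathfrak B_n$ has the form $\bigcup_{c'}(f^{-1}[D_{c'}]\cap c')$, with $c'$ ranging over these atoms, so its intersection with $Z'$ is $f^{-1}[D_c]\cap Z'$. Hence $\Sigma|Z'=\Sigma_0|Z'$, a contradiction.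

Write $A^1=A$ and $A^0=Y\setminus A$. By induction on $|I|$, splitting off the largest element of $I$, for Borel $D\subseteq M$, finite $I\subseteq\omega$ and $\varepsilon\in2^I$,
\begin{equation}\label{eq:coins}
\mu_Y\Big(f^{-1}[D]\cap\bigcap_{n\in I}A_n^{\varepsilon_n}\Big)=2^{-|I|}\lambda_Y(D).
\end{equation}

\emph{Continuous approximations.} Choose $g_n\in C(K,[0,1])$ with $\int|g_n-1_{A_n}|\,d\mu<4^{-n}$, and let $E_n$ be the set of $x\in Y$ at which exactly one of the statements $g_n(x)>\frac12$ and $x\in A_n$ holds. On $E_n$ we have $|g_n-1_{A_n}|\ge\frac12$, so $\mu_Y(E_n)\le2\cdot4^{-n}/\mu(Y)$. Let $e_n(t)\ge0$ be the conditional expectation of $1_{E_n}$ given $f=t$, so that $\int_De_n\,d\lambda_Y=\mu_Y(E_n\cap f^{-1}[D])$. Since $\sum_n\int e_n\,d\lambda_Y<\infty$, we have $\sum_ne_n(t)<\infty$ for $\lambda_Y$-a.e.\ $t$.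

\emph{Diffuse measures on images of fibers.} Let $h=(f,(g_n)_n)\colon K\to P:=M\times[0,1]^\omega$ and $\theta=h_*\mu_Y$, and disintegrate $\theta$ over $M$ as $(\theta_t)$. As $\theta(h[K])=1$, for a.e.\ $t$ the probability $\theta_t$ is concentrated on $h[K]\cap(\{t\}\times[0,1]^\omega)=h[f^{-1}(t)]$. For finite $I$ and $\varepsilon\in2^I$ let
\[
Q_\varepsilon=\{(t,p)\in P:\ p_n>\tfrac12\Leftrightarrow\varepsilon_n=1\ \text{ for all }n\in I\}.
\]
A point of $Y\cap h^{-1}[Q_\varepsilon]$ outside $\bigcup_{n\in I}E_n$ lies in $\bigcap_{n\in I}A_n^{\varepsilon_n}$. So by \eqref{eq:coins}, for all Borel $D$,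
\[
\int_D\theta_t(Q_\varepsilon)\,d\lambda_Y(t)=\mu_Y\big(h^{-1}[Q_\varepsilon]\cap f^{-1}[D]\big)\le\int_D\Big(2^{-|I|}+\sum_{n\in I}e_n(t)\Big)d\lambda_Y(t).
\]
Hence for a.e.\ $t$ we have $\theta_t(Q_\varepsilon)\le2^{-|I|}+\sum_{n\in I}e_n(t)$ for all of the countably many pairs $I,\varepsilon$. For each $I$ a given point $q\in P$ lies in some $Q_\varepsilon$ with $\varepsilon\in 2^I$. Taking $I=\{m,\dots,m+k-1\}$ we get
\[
\theta_t(\{q\})\le2^{-k}+\sum_{n\ge m}e_n(t)\quad\text{for all }m,k,
\]
and letting $k\to\infty$ and then $m\to\infty$ we get $\theta_t(\{q\})=0$. So for a.e.\ $t$ the compact metrizable space $h[f^{-1}(t)]$ carries a diffuse probability and is not scattered. By the Fact in Section~1, neither is $f^{-1}(t)$.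
\end{proof}

Metrizability of $M$ makes $\Sigma_0$ countably generated. Without it the lemma fails for $f=\mathrm{id}_K$.

\section{Random forcing}\label{sec:forcing}

Let $V$ and $\kappa$ be as in Theorem~\ref{thm:random}. We force with the Baire subsets of $2^\kappa$ (the $\sigma$-algebra generated by the clopen sets) modulo Haar-null sets. A Baire set depends on countably many coordinates. The generic filter corresponds to a point $g\in2^\kappa$: the class of a Baire set $E$ from $V$ lies in $G$ exactly when $g\in E$, with $E$ reinterpreted in $V[G]$. In particular, $g$ avoids all null Baire sets coded in $V$. For $A\subseteq\kappa$ in $V$, the measure algebra of $2^A$ is a $\sigma$-complete subalgebra, hence by ccc a complete and therefore regular subalgebra. So $g{\upharpoonright}A$ is generic for it, and what we say about $g$ also applies to $g{\upharpoonright}A$.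

Borel sets and Borel functions are handled through their codes, that is, reals describing how they are built from basic open sets. Boolean operations on codes, the truth of $x\in E$ for a coded set $E$, and the measure of a coded set with respect to a coded measure do not depend on the model in which they are computed.

\begin{lemma}\label{lem:random}
\begin{enumerate}
\item[(a)] Cardinals and cofinalities are preserved. If $\langle c_\xi:\xi<\kappa\rangle\in V[G]$ is a sequence in $2^\omega$, then there are in $V$ sequences of countable sets $A_\xi\subseteq\kappa$ and of Borel functions $\Phi_\xi\colon2^{A_\xi}\to2^\omega$ with $c_\xi=\Phi_\xi(g{\upharpoonright}A_\xi)$. In particular $c_\xi\in V[g{\upharpoonright}A_\xi]$.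
\item[(b)] If $A,B\in V$ are disjoint subsets of $\kappa$ and $B$ is countable, then $g{\upharpoonright}B$ lies in no Haar-null Borel subset of $2^B$ coded in $V[g{\upharpoonright}A]$.
\item[(c)] $\mathfrak c=\kappa$ in $V[G]$.
\item[(d)] In $V$, every sequence of length $\kappa$ of countable sets has a subsequence of length $\kappa$ that is a $\Delta$-system: any two of its terms, with different indices, have the same intersection.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The forcing is ccc, because pairwise disjoint classes of positive measure are countable in number. Take a name for the sequence, forced to be a $\kappa$-sequence in $2^\omega$. In $V$ choose Baire sets $E_{\xi,n}$ representing the Boolean values $[\![\dot c_\xi(n)=1]\!]$, and a countable $A_\xi$ such that all $E_{\xi,n}$, $n\in\omega$, depend only on the coordinates in $A_\xi$. Then $c_\xi(n)=1$ iff $g\in E_{\xi,n}$, which defines $\Phi_\xi$.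

(b) Let $U_0,U_1,\dots$ list, possibly with repetitions, the clopen subsets of $2^B$. A null set coded in $V[g{\upharpoonright}A]$ is contained in a set $N_c=\bigcap_k\bigcup_iU_{c(k,i)}$ with $c\in V[g{\upharpoonright}A]$ such that, for each $k$, the measures of the $U_{c(k,i)}$, $i\in\omega$, have sum at most $2^{-k}$. By the argument of (a) for a single real and the measure algebra of $2^A$, we have $c=\Phi(g{\upharpoonright}A')$ with $A'\subseteq A$ countable and $\Phi\in V$ Borel. The set of $(a,b)\in2^{A'}\times2^B$ such that $\Phi(a)$ satisfies the condition on the sums and $b\in N_{\Phi(a)}$ is Borel and coded in $V$. All its sections at points $a\in2^{A'}$ are null, so it is null by Fubini's theorem. Since $A'\cap B=\emptyset$, this is a null subset of $2^{A'\cup B}$ coded in $V$, so it does not contain $g{\upharpoonright}(A'\cup B)$. As $c=\Phi(g{\upharpoonright}A')$ satisfies the condition, $g{\upharpoonright}B\notin N_c$.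

(c) In $V$ we have $2^\omega<\kappa$, so $\kappa$ is uncountable. Being regular, it satisfies $\kappa^\omega=|\bigcup_{\theta<\kappa}\theta^\omega|=\kappa$. By (a), every real of $V[G]$ is determined by a countable subset $A$ of $\kappa$ and a Borel function on $2^A$, both in $V$. There are $\kappa^\omega\cdot2^\omega=\kappa$ such pairs in $V$, so $\mathfrak c\le\kappa$. Conversely, let $B_\xi$, $\xi<\kappa$, be disjoint countably infinite subsets of $\kappa$, enumerated in $V$ in type $\omega$. By (b), applied to $A=B_\eta$ and $B=B_\xi$ with $\xi\ne\eta$, the reals read from $g{\upharpoonright}B_\xi$ are distinct, since points are null.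

(d) This is the $\Delta$-system lemma for countable sets. Its hypotheses are that $\kappa$ is regular and uncountable and $\theta^\omega<\kappa$ for $\theta<\kappa$.
\end{proof}

\section{The random model}\label{sec:random}

We work in $V[G]$ and prove Theorem~\ref{thm:random}. That $\mathfrak c=\kappa$ is Lemma~\ref{lem:random}(c). If $\mu$ is not of countable type, (1) is Lemma~\ref{lem:type}. If $\mu$ has countable type, (1) follows from (2) by the Fact in Section~1, since $[0,1]^{\mathfrak c}$ is not scattered. So let $K,\mu,f$ be as in (2).

\subsection{Making $f$ carry the measure algebra}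

Let $Q=[0,1]^\omega$. The space $M$ embeds in $Q$ as a closed subspace. As $C(K)$ is dense in the separable space $L^1(\mu)$, there are $\varphi_k\in C(K,[0,1])$ such that suitable affine rescalings $c_k\varphi_k+d_k$ form a dense set in $L^1(\mu)$. Replace $f$ by $(f,(\varphi_k)_k)\colon K\to M\times[0,1]^\omega\subseteq Q\times Q\cong Q$. The new fibers are closed subsets of old ones. If a closed subset of an old fiber maps onto $[0,1]^{\mathfrak c}$, then so does the fiber, by Tietze's theorem applied to each coordinate. So it suffices to prove (2) for the new map. We may thus assume that $f\colon K\to Q$ and, with $\lambda=f_*\mu$,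
\begin{equation}\label{eq:dagger}
\text{for every Borel }E\subseteq K\text{ there is a Borel }\widehat E\subseteq Q\text{ with }\mu\big(E\triangle f^{-1}[\widehat E]\big)=0.
\end{equation}
Indeed, $u\mapsto u\circ f$ is an isometric embedding of $L^1(\lambda)$ into $L^1(\mu)$ whose range is closed and contains all $c_k\varphi_k+d_k$, so it is onto. If $1_E=u\circ f$ almost everywhere, with $u$ Borel, let $\widehat E=\{u=1\}$. The set $\widehat E$ is unique modulo $\lambda$-null sets, $\lambda(\widehat E)=\mu(E)$, and $E\mapsto\widehat E$ respects Boolean operations modulo null sets. This is the only use of countable type.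

\subsection{Density points select points of $K$}

The statement $r\in\widehat U$ has no meaning for a single point $r$, because $\widehat U$ is defined only up to null sets. Density points give a canonical representative of $\widehat U$. Let $\Pi_m$ be the finite partition of $Q$ according to the half-open dyadic intervals of length $2^{-m}$ (the last one closed) containing the first $m$ coordinates. These partitions refine each other, are coded in $V$, and together generate the Borel sets. Let $\Pi_m(t)$ be the cell of $\Pi_m$ containing $t$. Call $t$ \emph{good} if $\lambda(\Pi_m(t))>0$ for all $m$, and for Borel $H\subseteq Q$ let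
\[
D(H)=\Big\{t:\ t\text{ is good and }\ \frac{\lambda(H\cap\Pi_m(t))}{\lambda(\Pi_m(t))}\to1\Big\}.
\]
By martingale convergence, $\lambda(H\setminus D(H))=0$. The set $D(H)$ is Borel and has a code computed from $\lambda$ and the numbers $\lambda(H\cap P)$, $P\in\bigcup_m\Pi_m$. Moreover, $D(H)\subseteq D(H')$ if $\lambda(H\setminus H')=0$. Finally, $D(H)\cap D(H')=D(H\cap H')$, because the density ratio of $H\cap H'$ in a cell is at least the sum of those of $H$ and $H'$ minus $1$. Note also that $\lambda(H)>0$ if $D(H)\ne\emptyset$.

Let $r\in Q$ be good. The family $\{\overline U:U\subseteq K\text{ open},\ r\in D(\widehat U)\}$ has the finite intersection property: if $r\in\bigcap_{i\le k}D(\widehat U_i)=D(\bigcap_{i\le k}\widehat U_i)$, then $\mu(\bigcap_{i\le k}U_i)=\lambda(\bigcap_{i\le k}\widehat U_i)>0$. By compactness we may choose a point $x_r$ in the intersection of this family. Thus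
\begin{equation}\label{eq:xr}
r\in D(\widehat U)\ \Longrightarrow\ x_r\in\overline U\qquad(r\text{ good},\ U\subseteq K\text{ open}).
\end{equation}

\subsection{Blocks of random points and the sets they miss}

Let $\rho\colon2^\omega\to Q$ be Borel and carry the Haar measure to $\lambda$. By Lemma~\ref{lem:random}(a) there is a countable $A_*\in V$ such that $\lambda$ and $\rho$ are coded in $V[g{\upharpoonright}A_*]$ (the measure $\lambda$ is coded by its values on cells).

In $V$ split $\kappa$ into disjoint countably infinite blocks $I_\xi$, $\xi<\kappa$, with fixed bijections $I_\xi\cong\omega\times\omega$. Then $g{\upharpoonright}I_\xi$ is read as a sequence $s^\xi=(s^\xi_n)_n\in(2^\omega)^\omega$. Put $r^\xi_n=\rho(s^\xi_n)$. If $I_\xi$ is disjoint from $A_*$, as is the case for all but countably many $\xi$, these are independent random points of $(Q,\lambda)$. Each block gives a countable set $\{x_{r^\xi_n}:n\in\omega,\ r^\xi_n\text{ good}\}\subseteq K$. As $K$ is nonseparable, there is a nonempty open $W_\xi$ disjoint from this set. Choose $h_\xi\in C(K,[0,1])$ that vanishes off $W_\xi$ and takes the value $1$ somewhere, and put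
\[
U_\xi=\{h_\xi>\tfrac13\},\qquad P_\xi=\{h_\xi>\tfrac23\}.
\]
Then $\lambda(\widehat P_\xi)=\mu(P_\xi)>0$, because $\mu$ is strictly positive. Moreover,
\begin{equation}\label{eq:avoid}
r^\xi_n\notin D(\widehat U_\xi)\qquad\text{for all }n,
\end{equation}
by definition if $r^\xi_n$ is not good, and otherwise by \eqref{eq:xr}, since $\overline{U_\xi}\subseteq\{h_\xi\ge\frac13\}\subseteq W_\xi$ does not contain $x_{r^\xi_n}$.

\subsection{The idea, with two open sets}

By Lemma~\ref{lem:random}(a), codes for $\widehat U_\xi$ and $\widehat P_\xi$ lie in $V[g{\upharpoonright}A_\xi]$ for some countable $A_\xi\supseteq I_\xi$. By \eqref{eq:avoid}, $\widehat U_\xi$ must know about its own block. The point is that this knowledge is \emph{private}: no set of positive measure that is coded without the block $I_\xi$ can lie inside $\widehat U_\xi$, even up to a null set. Let us see how this gives the four patterns of Example~\ref{ex:two}. Suppose for this subsection only that $\lambda,\rho$ are coded in $V$ and that the sets $A_\xi$ are pairwise disjoint.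

Fix an index $\zeta$. For $\xi\ne\zeta$, the points $r^\zeta_n$ are independent and random over $V[g{\upharpoonright}A_\xi]$, so one of them lies in the set $\widehat P_\xi$ of positive measure. There are uncountably many $\xi$, so some $n$ serves two of them, $\xi$ and $\eta$. Put $t=r^\zeta_n$, and let $N$ be a basic neighborhood of $t$, coded in $V$.

\emph{Pattern $(1,1)$.} The set $N\cap\widehat P_\xi\cap\widehat P_\eta$ contains $t$, which is random over $V[g{\upharpoonright}(A_\xi\cup A_\eta)]$. So this set is not null.

\emph{Pattern $(1,0)$.} The set $H=N\cap\widehat P_\xi$ has positive measure and is coded in $V[g{\upharpoonright}A_\xi]$, so some $r^\eta_k$ lies in $D(H)$. By \eqref{eq:avoid}, $D(H)\not\subseteq D(\widehat U_\eta)$. Hence $\lambda(H\setminus\widehat U_\eta)>0$.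

\emph{Pattern $(0,1)$} is the same with $\xi$ and $\eta$ exchanged.

\emph{Pattern $(0,0)$.} The argument for $(0,1)$, with $H=N$, gives $\lambda(N\setminus\widehat U_\xi)>0$. The argument for $(1,0)$, with $H=N\setminus\widehat U_\xi$, which is coded in $V[g{\upharpoonright}A_\xi]$, then gives $\lambda(N\setminus(\widehat U_\xi\cup\widehat U_\eta))>0$.

So for each $N$ the set $f^{-1}[N]$ contains points where $(h_\xi,h_\eta)$ is large or small in all four combinations. By compactness, so does the fiber over $t$. In Section~\ref{sec:exist}, by contrast, near a common point the later set $F_\alpha$ lies inside the earlier set $F_\beta$. Inclusions of this kind, between sets that are not null near $t$, are what privacy forbids.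

In general the sets $A_\xi$ overlap, and we want $\kappa$ indices instead of two. The overlaps are controlled by a $\Delta$-system.

\subsection{Independence over a common root}

By Lemma~\ref{lem:random}(a), applied to a $\kappa$-sequence of codes for the pairs $\widehat U_\xi,\widehat P_\xi$, fix $\langle A_\xi:\xi<\kappa\rangle\in V$ with $A_\xi\subseteq\kappa$ countable, $A_\xi\supseteq A_*\cup I_\xi$, and codes for $\widehat U_\xi,\widehat P_\xi$ in $V[g{\upharpoonright}A_\xi]$. By Lemma~\ref{lem:random}(d) there are $S_0\in V$ with $|S_0|=\kappa$ and a countable $R\in V$ with $A_\xi\cap A_\eta=R$ for distinct $\xi,\eta\in S_0$. The countable set $R$ meets only countably many of the disjoint blocks. Discarding their indices, we have $I_\xi\cap R=\emptyset$ for $\xi\in S_0$. For $\eta\in S_0$ put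
\[
A^-_\eta=\bigcup\{A_\xi:\xi\in S_0\setminus\{\eta\}\}\in V .
\]
Since $I_\eta\subseteq A_\eta$, we have $A^-_\eta\cap I_\eta\subseteq A^-_\eta\cap A_\eta\cap I_\eta=R\cap I_\eta=\emptyset$. Note that $A_*\subseteq A^-_\eta$, so $\lambda$ and $\rho$ are coded in $V[g{\upharpoonright}A^-_\eta]$.

\begin{lemma}\label{lem:indep}
Let $\eta\in S_0$ and let $H\subseteq Q$ be Borel and coded in $V[g{\upharpoonright}A^-_\eta]$.
\begin{enumerate}
\item[(a)] If $\lambda(H)=0$, then $r^\eta_n\notin H$ for all $n$.
\item[(b)] If $\lambda(H)>0$, then $r^\eta_n\in H\cap D(H)$ for some $n$.
\item[(c)] If $\lambda(H)>0$, then $\lambda(H\setminus\widehat U_\eta)>0$.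
\end{enumerate}
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:random}(b), $s^\eta$ avoids every null Borel subset of $(2^\omega)^\omega$ coded in $V[g{\upharpoonright}A^-_\eta]$. For (a), the set $\{s:\rho(s_n)\in H\}$ is so coded and has measure $\lambda(H)=0$. For (b), the set $\{s:\forall n\ \rho(s_n)\notin H\cap D(H)\}$ is so coded, and since $\lambda(H\cap D(H))=\lambda(H)>0$ its measure is $\prod_n(1-\lambda(H))=0$. For (c), take by (b) some $r^\eta_n\in D(H)$. If $\lambda(H\setminus\widehat U_\eta)=0$, then $D(H)\subseteq D(\widehat U_\eta)$, so $r^\eta_n\in D(\widehat U_\eta)$, contradicting \eqref{eq:avoid}.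
\end{proof}

\subsection{The fiber}

Fix $\zeta\in S_0$. For each $\xi\in S_0\setminus\{\zeta\}$ the set $\widehat P_\xi$ has positive measure and is coded in $V[g{\upharpoonright}A^-_\zeta]$, so by Lemma~\ref{lem:indep}(b) there is $n$ with $r^\zeta_n\in\widehat P_\xi$. As $\kappa$ is regular and uncountable in $V[G]$, there are a single $n$ and a set $S_1\subseteq S_0\setminus\{\zeta\}$ of size $\kappa$ such that
\[
t:=r^\zeta_n\in\widehat P_\xi\quad\text{for all }\xi\in S_1.
\]
(The set $S_1$ need not belong to $V$; only its finite subsets will enter codes.) Fix a countable base of $Q$ all of whose members are coded in $V$.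

\begin{lemma}\label{lem:patterns}
For every basic neighborhood $N$ of $t$ and all finite disjoint $a,b\subseteq S_1$,
\begin{equation}\label{eq:all}
\lambda\Big(N\cap\bigcap_{\xi\in a}\widehat P_\xi\setminus\bigcup_{\eta\in b}\widehat U_\eta\Big)>0 .
\end{equation}
\end{lemma}

\begin{proof}
We use induction on $|b|$. If $b=\emptyset$, the set in question is coded in $V[g{\upharpoonright}A^-_\zeta]$, because $\zeta\notin a$, and contains $t=r^\zeta_n$. So it is not null, by Lemma~\ref{lem:indep}(a).

Let $b=b'\cup\{\eta\}$ with $\eta\notin b'$, and let $H=N\cap\bigcap_{\xi\in a}\widehat P_\xi\setminus\bigcup_{\eta'\in b'}\widehat U_{\eta'}$. By the inductive hypothesis, $\lambda(H)>0$. Since $\eta\notin a\cup b'$, all sets involved are coded in $V[g{\upharpoonright}A^-_\eta]$, and so is $H$. By Lemma~\ref{lem:indep}(c), $\lambda(H\setminus\widehat U_\eta)>0$, which is \eqref{eq:all}.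
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:random}]
Compare \eqref{eq:all} with \eqref{eq:pattern}: near $t$ all patterns occur. For $N,a,b$ as in Lemma~\ref{lem:patterns}, the set $f^{-1}[N]\cap\bigcap_{\xi\in a}P_\xi\setminus\bigcup_{\eta\in b}U_\eta$ agrees up to a $\mu$-null set with the preimage under $f$ of the set in \eqref{eq:all}. So it has positive measure and is nonempty. At its points $h_\xi>\frac23$ for $\xi\in a$ and $h_\eta\le\frac13$ for $\eta\in b$.

Let $\sigma\colon S_1\to\{0,1\}$. Finitely many basic neighborhoods of $t$ contain a common one. So by what we have just said, the closed sets $f^{-1}[\overline N]$, for $N$ a basic neighborhood of $t$, $\{h_\xi\ge\frac23\}$ for $\sigma(\xi)=1$, and $\{h_\xi\le\frac13\}$ for $\sigma(\xi)=0$ have the finite intersection property. As $K$ is compact, there is a point $x$ in all of them, and $f(x)=t$. Hence the closed set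
\[
T=\big\{x\in f^{-1}(t):\ h_\xi(x)\in[0,\tfrac13]\cup[\tfrac23,1]\text{ for all }\xi\in S_1\big\}
\]
is mapped onto $\{0,1\}^{S_1}$ by the map whose $\xi$th coordinate at $x$ is $1$ if $h_\xi(x)\ge\frac23$ and $0$ if $h_\xi(x)\le\frac13$. This map is continuous, because each of its coordinates is locally constant on $T$. Since $|S_1|=\kappa=\mathfrak c$, the set $T$ maps onto $\{0,1\}^{\mathfrak c}\cong(\{0,1\}^\omega)^{\mathfrak c}$ and hence onto $[0,1]^{\mathfrak c}$. By Tietze's theorem, applied to each coordinate, this map extends to a continuous map of $f^{-1}(t)$ onto $[0,1]^{\mathfrak c}$.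
\end{proof}

\begin{thebibliography}{9}

\bibitem{Bart}
Bartoszy\'nski, Trans.\ AMS \textbf{281} (1984).

\bibitem{BJ}
Bartoszy\'nski and Judah, \emph{Set Theory}.

\bibitem{BNP}
Piotr Borodulin-Nadzieja and Grzegorz Plebanek, \emph{Measures on Suslinean spaces}, arXiv:1511.04979 (2015).

\bibitem{Fremlin}
Fremlin, \emph{Measure Theory}, vol.\ 3.

\end{thebibliography}

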